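\title{The Hofer pseudonorm on the universal cover of the Hamiltonian group can be degenerate}

\begin{abstract}
The Hofer length of Hamiltonian paths defines a norm on the group $\mathrm{Ham}(M,\omega)$ of a closed symplectic manifold and a pseudonorm on its universal cover. We show that this pseudonorm can vanish on a nontrivial element. The example is $M=Z\times T^6$, where $Z$ is a smooth section of the Grassmannian $\mathrm{Gr}(2,5)$ by two hyperplanes. The loop is supported in an open subset that carries a contracting Liouville flow, so it is homotopic to arbitrarily short loops. It is not contractible because of a relation $y^2=\nu y$ in the real $K$-theory of a bundle of affine fourfolds over $S^5$. Examples exist in every even dimension at least $14$.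
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $(M,\omega)$ be a closed symplectic manifold. A smooth family of functions $H_t$, $0\le t\le1$, defines vector fields $X_t$ by $\iota_{X_t}\omega=dH_t$. The time-one maps of their flows form the group $\mathrm{Ham}=\mathrm{Ham}(M,\omega)$, which we equip with the $C^\infty$ topology. Every smooth path $\{\phi_t\}_{0\le t\le1}$ in $\mathrm{Ham}$ with $\phi_0=\mathrm{id}$ is the flow of some $H_t$, and its \emph{Hofer length} is
\[
\mathcal L(\{\phi_t\})=\int_0^1\Bigl(\max_M H_t-\min_M H_t\Bigr)\,dt .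
\]
For $\phi\in\mathrm{Ham}$ let $\|\phi\|$ be the infimum of the lengths of all paths from $\mathrm{id}$ to $\phi$. This function is conjugation invariant, satisfies $\|\phi\psi\|\le\|\phi\|+\|\psi\|$, and is nondegenerate: $\|\phi\|=0$ only for $\phi=\mathrm{id}$. Nondegeneracy is due to Hofer for compactly supported symplectomorphisms of $\mathbb R^{2n}$ and to Lalonde and McDuff for general $M$.

An element $\tilde\phi$ of the universal cover $\widetilde{\mathrm{Ham}}$ is a homotopy class, with fixed endpoints, of paths from $\mathrm{id}$ to some $\phi\in\mathrm{Ham}$. The product is the pointwise product of paths, and the kernel of the projection $\widetilde{\mathrm{Ham}}\to\mathrm{Ham}$ is $\pi_1(\mathrm{Ham})$. The \emph{Hofer pseudonorm} $\|\tilde\phi\|$ is the infimum of the lengths of the paths in the class $\tilde\phi$. If $H_t$ and $G_t$ generate $\phi_t$ and $\psi_t$, then $H_t+G_t\circ\phi_t^{-1}$ generates $\phi_t\psi_t$ and $-H_t\circ\phi_t$ generates $\phi_t^{-1}$. Hence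
\begin{equation}\label{eq:triangle}
\|\tilde\phi\tilde\psi\|\le\|\tilde\phi\|+\|\tilde\psi\|,\qquad \|\tilde\phi^{-1}\|=\|\tilde\phi\| .
\end{equation}
Since $\|\tilde\phi\|\ge\|\phi\|$, the pseudonorm can vanish only on elements of $\pi_1(\mathrm{Ham})$. The following question comes from McDuff's paper \cite{McDuff}.

\medskip
\noindent\textbf{Question.} \emph{Is $\|\cdot\|$ nondegenerate on $\widetilde{\mathrm{Ham}}(M,\omega)$ for every closed symplectic manifold $(M,\omega)$? Equivalently, is it impossible for a noncontractible loop in $\mathrm{Ham}(M,\omega)$ to be homotopic to loops of arbitrarily small Hofer length?}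
\medskip

If $\mathrm{Ham}$ is simply connected there is nothing to prove. The finite-dimensional analogy suggests the answer yes in general: in a compact Lie group with a Riemannian metric, a short loop based at the identity stays in a contractible neighborhood of the identity, so the induced length function on the universal cover is nondegenerate. This argument does not carry over. The Hofer length controls only the values of $H_t$, while the flow depends on its derivatives, so a short loop need not stay close to the identity in the topology of $\mathrm{Ham}$. Nondegeneracy on $\mathrm{Ham}$ says that the \emph{endpoint} of a path nevertheless bounds its length from below. We show that the \emph{homotopy class} of a loop need not do so: the answer to the question is no.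

\subsection{The result}
Let $\mathbb C^5=\mathrm{Sym}^4\mathbb C^2$ be the irreducible five-dimensional representation of $\mathfrak{sl}_2(\mathbb C)$, and let $(\,,)$ be its nondegenerate invariant symmetric bilinear form. Invariance says that $\varpi_\xi(v,v')=(\xi v,v')$ is skew for each $\xi\in\mathfrak{sl}_2(\mathbb C)$. We view $\varpi_\xi$ as a linear function on $\Lambda^2\mathbb C^5$. A basis $\xi_1,\xi_2,\xi_3$ of $\mathfrak{sl}_2(\mathbb C)$ gives a linear map
\[
\mu=(\varpi_{\xi_1},\varpi_{\xi_2},\varpi_{\xi_3}):\Lambda^2\mathbb C^5\to\mathbb C^3 .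
\]
Let $\mathcal C=\{v_1\wedge v_2\ne0\}\subset\Lambda^2\mathbb C^5$ be the set of nonzero decomposable vectors, so that $\mathrm{Gr}=\mathrm{Gr}(2,5)=\mathcal C/\mathbb C^\times\subset\mathbb P^9$. Fix a point $e_0$ of the unit sphere $S^5\subset\mathbb C^3$ and put
\[
Z=\{[w]\in\mathrm{Gr}:\mu(w)\in\mathbb Ce_0\},
\]
the intersection of $\mathrm{Gr}$ with two hyperplanes. Fix a Hermitian metric on $\mathbb C^5$ and the induced norm $|\cdot|$ on $\Lambda^2\mathbb C^5$. Let $\omega$ be the Fubini--Study form on $\mathbb P^9$, normalized so that its pullback to $\Lambda^2\mathbb C^5\setminus0$ is $-dd^c\log|w|^2$, where $d^c\psi=d\psi\circ J$; we write $\omega$ also for its restrictions to complex submanifolds. The torus $T^6=(\mathbb R/\mathbb Z)^3_p\times(\mathbb R/\mathbb Z)^3_\theta$ carries the form $\sum dp_i\wedge d\theta_i$.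

\begin{theorem}\label{thm:main}
$Z$ is a closed connected K\"ahler manifold of real dimension $8$. Let $k\ge1$, let $B$ be a closed symplectic manifold or a point, and let $M=Z^k\times T^6\times B$. There are $\Phi_1,\dots,\Phi_k\in\pi_1(\mathrm{Ham}(M))\subset\widetilde{\mathrm{Ham}}(M)$ such that $\|\prod_i\Phi_i^{n_i}\|=0$ for all $n_i\in\mathbb Z$, while $\prod_i\Phi_i^{n_i}=1$ only if all $n_i$ are even.
\end{theorem}

For $k=1$ and $B$ a point, $\Phi_1\ne1$ and $\|\Phi_1\|=0$ in $\widetilde{\mathrm{Ham}}(Z\times T^6)$, so the pseudonorm is not always nondegenerate. Taking for $B$ an even-dimensional torus gives examples in every even dimension at least $14$.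

\subsection{Plan of the proof}
Section~\ref{sec:shrink} gives a source of loops of pseudonorm zero and turns a family of compactly supported symplectomorphisms into such a loop. The work lies in finding a loop of this kind that stays noncontractible in the closed manifold. Section~\ref{sec:model} shows the method of detection on the rotation of $S^2$ and isolates three ingredients. Sections~\ref{sec:varieties} and~\ref{sec:topology} introduce a bundle $E\to S^5$ of affine fourfolds and compute its topology. Sections~\ref{sec:KO}, \ref{sec:class} and~\ref{sec:clutch} supply the three ingredients, and Section~\ref{sec:proof} combines them.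

\section{Loops that can be shrunk}\label{sec:shrink}

\subsection{Conformal scaling}
Let $H_t$ be compactly supported on $\mathbb R^{2n}$ with flow $\varphi_t$, and let $\Psi_s(x)=e^{-s/2}x$. The function $e^{-s}H_t(e^{s/2}x)$ generates $\Psi_s\varphi_t\Psi_s^{-1}$. Its second derivatives are as large as those of $H_t$, but its oscillation is smaller by the factor $e^{-s}$. For a path ending at $\varphi_1\neq\mathrm{id}$ this says nothing about $\|\varphi_1\|$, because the endpoint changes with $s$. For a loop the endpoint stays at $\mathrm{id}$, and $s$ is the parameter of a homotopy of loops.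

The same holds on any exact symplectic manifold $(U,\Omega=d\Lambda)$ that can be contracted into itself. The \emph{Liouville field} $X$ of $\Lambda$ is defined by $\iota_X\Omega=\Lambda$. By Cartan's formula its Lie derivative satisfies $L_X\Omega=\Omega$. We call $X$ \emph{backward complete} if its time $-s$ flow $\Psi_s$ is defined on all of $U$ for every $s\ge0$.

\begin{lemma}\label{lem:scaling}
Let $(U,\Omega=d\Lambda)$ have a backward complete Liouville field, and let $U$ be embedded symplectically as an open subset of a closed symplectic manifold $M'$. Let $\{\varphi_t\}$ be a loop based at $\mathrm{id}$ that is generated by Hamiltonians $H_t$ with supports in a fixed compact subset of $U$. Then its class in $\widetilde{\mathrm{Ham}}(M')$ has pseudonorm $0$. The same holds for the loop $\{\varphi_t\times\mathrm{id}\}$ on $M'\times B'$ for every closed symplectic manifold $B'$.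
\end{lemma}

\begin{proof}
The map $\Psi_s:U\to U$ is an open embedding with $\Psi_s^*\Omega=e^{-s}\Omega$. Put $\varphi^s_t=\Psi_s\varphi_t\Psi_s^{-1}$ on $\Psi_s(U)$ and $\varphi_t^s=\mathrm{id}$ elsewhere. If $X_t$ generates $\varphi_t$, then $(\Psi_s)_*X_t$ generates $\varphi_t^s$, and
\[
\iota_{(\Psi_s)_*X_t}\Omega=(\Psi_s^{-1})^*\bigl(\iota_{X_t}\Psi_s^*\Omega\bigr)=d\bigl(e^{-s}H_t\circ\Psi_s^{-1}\bigr).
\]
The function $e^{-s}H_t\circ\Psi_s^{-1}$ has compact support in $\Psi_s(U)$ and extends by zero to $M'$. So $\{\varphi^s_t\}$ is a smooth family of loops in $\mathrm{Ham}(M')$ based at $\mathrm{id}$, all homotopic to $\{\varphi^0_t\}=\{\varphi_t\}$, of length at most $2e^{-s}\int_0^1\max|H_t|\,dt$. Backward completeness allows $s\to\infty$. On $M'\times B'$ the pulled back Hamiltonians take the same values, so the lengths do not change.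
\end{proof}

\subsection{From families to loops}
The family of compactly supported symplectomorphisms that we shall find is parametrized by $S^4$, not by a circle. We use one parameter as time $t$ and absorb the others into the manifold as action coordinates $p$. The case of one extra parameter shows what has to be corrected. Let $\gamma_p$, $p\in\mathbb R$, be an isotopy of $(W,\omega)$ generated, as a flow in $p$, by Hamiltonians $h_p$. The map $\Gamma(w,p)=\gamma_p(w)$ satisfies $\Gamma^*\omega=\omega+dp\wedge d(h_p\circ\gamma_p)$. Therefore $(w,p,\theta)\mapsto(\gamma_p(w),p,\theta)$ does not preserve $\omega+dp\wedge d\theta$, but the map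
\[
(w,p,\theta)\mapsto\bigl(\gamma_p(w),\,p,\,\theta-h_p(\gamma_p(w))\bigr)
\]
does: the shift of the angle cancels the extra term. The next lemma performs this correction for $m$ parameters, at the level of primitives, which also shows that the resulting loop is Hamiltonian. Throughout, $S^1=\mathbb R/\mathbb Z$ and $T^m=(\mathbb R/\mathbb Z)^m$.

\begin{lemma}\label{lem:suspension}
Let $(W,\omega=d\lambda)$ be a simply connected exact symplectic manifold and $C\subset W$ a compact set with $W\setminus C$ nonempty and connected. Let $\gamma_{t,p}$, $(t,p)\in S^1\times\mathbb R^m$, be a smooth family of symplectomorphisms of $W$ that are the identity outside $C$, and suppose that $\gamma_{t,p}=\mathrm{id}$ for $(t,p)$ outside a compact set $P\subset(S^1\setminus\{0\})\times\{|p|<\frac14\}$. Put $U=W\times\{|p|<\frac12\}\times T^m_\theta$, $\Lambda=\lambda+\sum p_i\,d\theta_i$ and $\Omega=d\Lambda=\omega+\sum dp_i\wedge d\theta_i$. Then there is a smooth family of maps $b_t:W\times\mathbb R^m\to\mathbb R^m$ such that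
\[
\varphi_t(w,p,\theta)=\bigl(\gamma_{t,p}(w),\,p,\,\theta-b_t(w,p)\bigr)
\]
is a loop based at $\mathrm{id}$, generated by Hamiltonians on $(U,\Omega)$ with supports in a fixed compact subset of $U$.
\end{lemma}

\begin{proof}
The form $\gamma_{t,p}^*\lambda-\lambda$ is closed and vanishes outside $C$. Since $W$ is simply connected, it equals $df_{t,p}$, where $f_{t,p}(w)$ is its integral along any path from a fixed point $w_0\notin C$ to $w$; this function is smooth in $(t,p,w)$. Since $W\setminus C$ is connected, $f_{t,p}=0$ outside $C$, and $f_{t,p}=0$ if $\gamma_{t,p}=\mathrm{id}$. On $W\times\mathbb R^m$ let $\Gamma_t(w,p)=\gamma_{t,p}(w)$ and $f_t(w,p)=f_{t,p}(w)$. The $1$-form $\Gamma_t^*\lambda-\lambda-df_t$ vanishes on vectors tangent to $W$, so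
\[
\Gamma_t^*\lambda=\lambda+df_t-\sum_ib_{i,t}\,dp_i
\]
for unique smooth functions $b_{i,t}$, the components of $b_t$. On the open set $O$ of triples $(t,w,p)$ with $w\notin C$ or $(t,p)\notin P$ we have $\Gamma_t(w,p)=w$ and $f_t=0$, hence $b_t=0$. So $\varphi_t$ is a diffeomorphism of $U$, it equals $\mathrm{id}$ for $t$ near $0$, and
\[
\varphi_t^*\Lambda=\lambda+df_t-\sum b_{i,t}\,dp_i+\sum p_i\,d\theta_i-\sum p_i\,db_{i,t}=\Lambda+dF_t,\qquad F_t=f_t-\sum p_ib_{i,t}.
\]
Let $X_t$ be the vector field that generates $\varphi_t$. Differentiating in $t$ gives $\varphi_t^*\bigl(\iota_{X_t}\Omega+d(\Lambda(X_t))\bigr)=d\dot F_t$, that is,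
\[
\iota_{X_t}\Omega=d\bigl(\dot F_t\circ\varphi_t^{-1}-\Lambda(X_t)\bigr).
\]
Both $X_t$ and $\dot F_t\circ\varphi_t^{-1}$ vanish over $O$. So the Hamiltonian in brackets is supported in $C\times P'\times T^m$, where $P'\subset\{|p|<\frac14\}$ is the projection of $P$.
\end{proof}

The Liouville field of $\Lambda$ is the sum of that of $\lambda$ and $\sum p_i\partial_{p_i}$. The backward flow of the second summand is $p\mapsto e^{-s}p$, which preserves the ball. So $\Lambda$ has a backward complete Liouville field if $\lambda$ does.

\section{A model: detecting a loop by a square}\label{sec:model}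

A loop of homeomorphisms of a space $Z$ defines a bundle over $S^2$ with fiber $Z$. If the loop is contractible, the total space maps to $Z$ by a map that is the identity on a fiber, and this constrains its cohomology ring. The simplest case already contains the final computation of the paper.

\begin{example}\label{ex:rotation}
Let $R_t(z)=e^{2\pi it}z$ be the rotation of $S^2=\mathbb C\cup\{\infty\}$. We show that the loop $\{R_t^n\}$ is contractible through continuous maps $S^2\to S^2$ only if $n$ is even. Write the base sphere as a union $\mathbb D^2_-\cup\mathbb D^2_+$ of two disks with common boundary $S^1$, and glue a bundle $E_n$ from $\mathbb D^2_\pm\times S^2$ by $(t,z)_-\sim(t,R_t^nz)_+$. The fixed point $z=0$ defines a section. Its normal bundle has clutching function $e^{2\pi int}$, so its self-intersection number is $\pm n$. Let $y\in H^2(E_n)$ be its Poincar\'e dual. It restricts to a generator on each fiber, so by the Leray--Hirsch theorem $H^*(E_n)$ is free over $H^*(S^2)$ on $1,y$, and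
\[
y^2=\nu y,\qquad \nu\in H^2(S^2),\quad \nu[S^2]=\pm n .
\]
Suppose that $\Theta:\mathbb D^2_-\times S^2\to S^2$ is continuous with $\Theta(t,z)=R_t^nz$ for $t\in S^1$. Then $\mathfrak r((u,z)_-)=\Theta(u,z)$, $\mathfrak r((u,z)_+)=z$ is a well-defined map $\mathfrak r:E_n\to S^2$, the identity on fibers over $\mathbb D^2_+$. Pull back a generator of $H^2(S^2)$ to $\zeta=\alpha+\beta y$, with $\alpha\in H^2(S^2)$ and $\beta\in\mathbb Z$. Restriction to a fiber gives $\beta=\pm1$. The square of the generator is zero, so
\[
0=\zeta^2=\alpha^2+(2\alpha\beta+\beta^2\nu)\,y .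
\]
The coefficient of $y$ must vanish, so $\nu$ is divisible by $2$ and $n$ is even. The unknown class $\alpha$ enters only through $2\alpha\beta$; this is why the argument sees $n$ modulo $2$.
\end{example}

The rotation moves all points but two, so its support is the closed manifold $S^2$, which is not exact, and Lemma~\ref{lem:scaling} does not apply. We need a closed fiber $Z$ containing an exact open subset $W$, and a bundle whose clutching maps have compact support in $W$. In our example $W\simeq S^4$, and the bundle $E$ with fiber $W$ has base $S^5$. The argument of Example~\ref{ex:rotation} then needs three ingredients.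
\begin{enumerate}
\item[(A)] A class $y$ on $E$ that generates the reduced cohomology of the fiber, with $y^2=\nu y$ and $\nu$ not divisible by $2$. Here $y$ has degree $4$, so $\nu$ is a degree $4$ class on $S^5$. In ordinary cohomology there is none. In real $K$-theory $\widetilde{KO}{}^4(S^5)=\mathbb Z_2$, and this group contains our $\nu$ (Proposition~\ref{prop:nu}).
\item[(B)] A class on the closed fiber $Z$ that restricts to $\pm y$ on $W$ and whose square is divisible by $2$ (Proposition~\ref{prop:yZ}).
\item[(C)] A clutching function $\gamma$ for $E$, defined on the equator $S^4$, with values in symplectomorphisms supported in a fixed compact subset of $W$ (Proposition~\ref{prop:clutch}).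
\end{enumerate}

\section{A family of affine fourfolds over $S^5$}\label{sec:varieties}

The space $\mathcal C$ is a complex manifold of dimension $7$, a principal $\mathbb C^\times$-bundle over $\mathrm{Gr}$. For $e\in S^5$ put
\[
Z_e=\{[w]\in\mathrm{Gr}:\mu(w)\in\mathbb Ce\},\qquad W_e=\{w\in\mathcal C:\mu(w)=e\},
\]
and let $\widehat D=\{w\in\mathcal C:\mu(w)=0\}$ and $D=\widehat D/\mathbb C^\times\subset\mathrm{Gr}$. All $Z_e$ contain the same subvariety $D$. A point of $Z_e\setminus D$ has a unique representative $w$ with $\mu(w)=e$, so $w\mapsto[w]$ identifies $W_e$ with $Z_e\setminus D$. We write $Z=Z_{e_0}$ and $W=W_{e_0}$. The representation of $\mathfrak{sl}_2$ enters only through the following lemma.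

\begin{lemma}\label{lem:submersion}
The map $\mu|_{\mathcal C}:\mathcal C\to\mathbb C^3$ is a holomorphic submersion.
\end{lemma}

\begin{proof}
Let $\xi\ne0$. As $(\,,)$ is nondegenerate, $\ker\varpi_\xi$ is the kernel of $\xi$ on $\mathrm{Sym}^4\mathbb C^2$. If $\xi$ is semisimple, its eigenvalues are a nonzero multiple of $4,2,0,-2,-4$; if it is nilpotent, it acts by a single Jordan block. In both cases the kernel has dimension $1$. At $w=v_1\wedge v_2$ the tangent space is $T_w\mathcal C=v_1\wedge\mathbb C^5+v_2\wedge\mathbb C^5$. If $\mu(T_w\mathcal C)\neq\mathbb C^3$, some nonzero linear function on $\mathbb C^3$ vanishes on it, so some $\varpi_\xi$ with $\xi\ne0$ vanishes on $T_w\mathcal C$. Then the independent vectors $v_1,v_2$ lie in $\ker\varpi_\xi$, a contradiction.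
\end{proof}

A skew form on $\mathbb C^5$ has kernel of dimension $1$, $3$ or $5$. If a nonzero combination of the components of $\mu$ had a kernel of dimension at least $3$, the lemma would fail at every plane in that kernel.

By Lemma~\ref{lem:submersion}, preimages in $\mathcal C$ of points and of linear subspaces of $\mathbb C^3$ are complex submanifolds. So $\widehat D$ has complex codimension $3$ in $\mathcal C$; $D$ and $Z_e$ are smooth projective varieties of dimensions $3$ and $4$; and $W_e$ is smooth of dimension $4$. The variety $D$ is nonempty, being the intersection of a six-dimensional projective variety with three hyperplanes. Since $0\notin\mu^{-1}(e)$, the set $W_e$ is a closed affine subvariety of $\Lambda^2\mathbb C^5=\mathbb C^{10}$. Each hyperplane section $\{\varpi_\xi=0\}\cap\mathrm{Gr}$, $\xi\neq0$, is smooth of dimension $5$ for the same reason.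

\begin{lemma}\label{lem:liouville}
Let $\psi=\log|w|^2$ and $\lambda_e=-d^c(\psi|_{W_e})$. Then $\omega=d\lambda_e$ on $W_e$, and the Liouville field of $\lambda_e$ is backward complete.
\end{lemma}

\begin{proof}
The operator $d^c$ commutes with restriction to complex submanifolds, so the normalization of $\omega$ gives $\omega=-dd^c(\psi|_{W_e})$. Let $X$ be the Liouville field and $g(v,v')=\omega(v,Jv')$ the K\"ahler metric. Then $g(X,v)=\lambda_e(Jv)=-d\psi(J^2v)=d\psi(v)$, so $X=\nabla\psi$. As $W_e$ is closed in $\mathbb C^{10}$ and avoids $0$, the sublevel sets of $\psi|_{W_e}$ are compact. The backward flow decreases $\psi$, so it stays in a compact set and exists for all times.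
\end{proof}

We write $\lambda=\lambda_{e_0}$. The end of $W_e$ is described by the link of $\widehat D$. Put
\[
L=\{w\in\mathcal C:|w|=1\},\qquad K=L\cap\widehat D,\qquad W_e^r=\{w\in W_e:|w|\le r\},\qquad W^r=W^r_{e_0}.
\]
Then $\mathcal C\cong L\times\mathbb R_{>0}$ and $\widehat D\cong K\times\mathbb R_{>0}$.

\begin{lemma}\label{lem:ends}
There is $r_0>0$ such that for all $r\ge r_0$ and $e\in S^5$, $W_e^r$ is a compact manifold with boundary $\partial W_e^r\cong K$, and $W_e\setminus\mathrm{int}\,W_e^r\cong K\times[r,\infty)$. In particular $W_e^r\simeq W_e$.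
\end{lemma}

\begin{proof}
We have $T_w\mathcal C=T_wL\oplus\mathbb Rw$. At $w\in K$ the linear map $\mu$ kills $w$, so $\mu|_L$ is a submersion at $w$. Since $L$ is compact, there is $r_0$ such that $\mu|_L$ is a submersion at all points with $|\mu|\le1/r_0$. By Ehresmann's theorem (a proper submersion is a fiber bundle) its fibers over the ball of radius $1/r_0$ are diffeomorphic to the central fiber $K$. For $r\ge r_0$ we have $W_e\cap rL=r\,(L\cap\mu^{-1}(e/r))\cong K$, and $\mu|_{rL}$ is a submersion at these points. So $\ker d\mu\cap T_w(rL)$ has real dimension $13-6=7$, while $T_wW_e$ has dimension $8$; hence $w$ is not a critical point of $|\cdot|$ on $W_e$. A proper function without critical points on $\{|w|\ge r\}$ gives the product structure.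
\end{proof}

Next we assemble the fibers:
\[
R=\{(e,[w])\in S^5\times\mathrm{Gr}:\mu(w)\in\mathbb Ce\},\qquad E=\{w\in\mathcal C:|\mu(w)|=1\}.
\]
The map $w\mapsto(\mu(w),[w])$ identifies $E$ with $R\setminus(S^5\times D)$, and scaling gives $\mathcal C\setminus\widehat D\cong E\times\mathbb R_{>0}$.

\begin{lemma}\label{lem:bundles}
The maps $R\to S^5$ and $\mu:E\to S^5$ are smooth fiber bundles with fibers $Z_e$ and $W_e$. The bundle $E$ has a section $s$ that is null-homotopic as a map $S^5\to\mathcal C$.
\end{lemma}

\begin{proof}
The set $R$ is the zero set of the section induced by $\mu$ of the vector bundle over $S^5\times\mathrm{Gr}$ with fiber $\mathrm{Hom}(\mathbb Cw,\mathbb C^3/\mathbb Ce)$. By Lemma~\ref{lem:submersion} the composite $T_w\mathcal C\to\mathbb C^3\to\mathbb C^3/\mathbb Ce$ is onto, so the section is transverse to zero already on each slice $\{e\}\times\mathrm{Gr}$. Hence $R$ is a closed manifold and $R\to S^5$ is a submersion. A connection on $R$ is a field of complements to the tangent spaces of the fibers; connections can be patched by partitions of unity.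 Choose one that equals $TS^5\oplus0$ along the submanifold $S^5\times D$. Parallel transport exists because $R$ is compact, and it preserves $S^5\times D$. Transport along rays in a chart of $S^5$ trivializes $R$ and $R\setminus(S^5\times D)$ simultaneously.

Pick $w_0\in\widehat D$. By Lemma~\ref{lem:submersion} there is a section $s_0$ of $\mu|_{\mathcal C}$ over a closed ball of some radius $\varepsilon$ about $0$, with $s_0(0)=w_0$. Put $s(e)=\varepsilon^{-1}s_0(\varepsilon e)$; then $\mu(s(e))=e$. Scaling deforms $s$ in $\mathcal C$ to $e\mapsto s_0(\varepsilon e)$, which extends over the ball.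
\end{proof}

\section{Topology of $\mathcal C$, $W$ and $K$}\label{sec:topology}

Cohomology has integer coefficients unless indicated. We use the following standard fact on \emph{minimal cell structures}: a simply connected space of the homotopy type of a CW complex, with finitely generated free homology, is homotopy equivalent to a CW complex with exactly $\operatorname{rank}H_n$ cells of dimension $n$.

Let $S$ be the tautological plane bundle on $\mathrm{Gr}$ and $Q=\mathbb C^5/S$; we use the same letters for their pullbacks to $\mathcal C$. On $\mathcal C$ the unit vector $w/|w|$ trivializes $\Lambda^2S$, so $S$ has structure group $SU(2)=Sp(1)$. Its principal bundle over $L$ is the Stiefel manifold $V=V_2(\mathbb C^5)$ of orthonormal pairs, with projection $(v_1,v_2)\mapsto v_1\wedge v_2$. Let $\mathrm{cl}:\mathcal C\to BSp(1)=\mathbb{HP}^\infty$ be the classifying map. From the sphere bundle $S^7\to V\to S^9$ we see that $V$ is $6$-connected and that $H^*(V)$ is $\mathbb Z$ in degrees $0,7,9,16$ and zero otherwise.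

\begin{lemma}\label{lem:cone}
The map $\mathrm{cl}$ induces isomorphisms on $\pi_i$ for $i\le6$. The space $\mathcal C$ is $3$-connected, $\pi_4(\mathcal C)=\mathbb Z$, the class $c_2(S)$ generates $H^4(\mathcal C)$, and $c_2(Q)=-c_2(S)$. Moreover $\mathcal C\simeq Y\cup e^{13}$ with $Y=S^4\cup e^9$.
\end{lemma}

\begin{proof}
The homotopy fiber of $\mathrm{cl}$ is the $6$-connected space $V$. This gives the first claim, and the next three follow, since $\mathbb{HP}^\infty$ is $3$-connected, $\pi_4(\mathbb{HP}^\infty)=\pi_3(S^3)=\mathbb Z$, and $c_2$ of the tautological bundle generates $H^4(\mathbb{HP}^\infty)$. As $H^2(\mathcal C)=0$, we have $c_1(S)=c_1(Q)=0$. The relation $(1+c_2(S))(1+c_2(Q)+c_3(Q))=1$ gives $c_2(Q)=-c_2(S)$ in degree $4$ and $c_2(S)c_2(Q)=0$ in degree $8$, so $c_2(S)^2=0$. Consider the Gysin sequence of $S^3\to V\to L$,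
\[
H^{j-4}(L)\xrightarrow{\ \cup c_2(S)\ }H^j(L)\to H^j(V)\to H^{j-3}(L)\xrightarrow{\ \cup c_2(S)\ }H^{j+1}(L).
\]
When $H^j(V)=0$ the first map is onto. For $j=5,6$ its source is zero, and for $j=8$ the map is zero because $c_2(S)^2=0$; so $H^5=H^6=H^8=0$. For $j=7$ the map $H^7(V)=\mathbb Z\to H^4(L)=\mathbb Z$ is onto, hence injective, and $H^3(L)=0$; so $H^7(L)=0$. For $j=9$, $H^5=H^6=0$ gives $H^9(L)\cong H^9(V)=\mathbb Z$. For $j=10,11,12$ the sources $H^6,H^7,H^8$ vanish, so $H^j(L)=0$. Finally $L$ is a simply connected closed manifold of dimension $13$, so $H^{13}(L)=\mathbb Z$. The minimal cell structure has cells in dimensions $0,4,9,13$.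
\end{proof}

\begin{lemma}\label{lem:W}
For each $e\in S^5$, $W_e\simeq S^4$ and the inclusion $W_e\to\mathcal C$ induces an isomorphism on $\pi_4$; in particular $c_2(S)$ generates $H^4(W_e)$. The space $E$ is simply connected. The manifold $K$ is connected and $H^1(K;\mathbb R)=0$.
\end{lemma}

\begin{proof}
The closed submanifold $\widehat D\subset\mathcal C$ has real codimension $6$. By general position, maps of spheres and disks of dimension at most $5$ can be pushed off it, so $\pi_i(E)=\pi_i(\mathcal C\setminus\widehat D)\to\pi_i(\mathcal C)$ is an isomorphism for $i\le4$. Because of the section $s$, the homotopy sequence of $W_e\to E\to S^5$ splits into short exact sequences, so $\pi_i(W_e)\cong\pi_i(E)$ for $i\le4$. Thus $W_e$ is $3$-connected with $\pi_4(W_e)\cong\pi_4(\mathcal C)=\mathbb Z$. By the Andreotti--Frankel theorem, a smooth affine variety of complex dimension $n$ has the homotopy type of a CW complex of dimension at most $n$. So $H_i(W_e)=0$ for $i>4$, and by the Hurewicz and Whitehead theorems a generator $S^4\to W_e$ of $\pi_4$ is a homotopy equivalence.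

Let $r\ge r_0$. By Poincar\'e--Lefschetz duality $H^1(W^r,\partial W^r)\cong H_7(W)=0$ and $H^2(W^r,\partial W^r;\mathbb R)\cong H_6(W;\mathbb R)=0$. In the exact sequence of the pair, $H^0(W^r)\to H^0(\partial W^r)$ is therefore onto, and $H^1(\partial W^r;\mathbb R)$ lies between $H^1(W^r;\mathbb R)=0$ and $0$. Now use $\partial W^r\cong K$.
\end{proof}

The class $y^2$ of ingredient (A) will live on the $9$-cell of $\mathcal C$ and have order $2$. To see that it survives restriction to $E$ we must know that $E\to\mathcal C$ has odd degree on the $9$-cells. The obstruction is $H^3(K;\mathbb F_2)$, which is governed by the parity of the intersection form of $W$.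

\begin{lemma}\label{lem:H9}
$H^3(K;\mathbb F_2)=0$, and $H^9(\mathcal C;\mathbb F_2)\to H^9(E;\mathbb F_2)$ is injective.
\end{lemma}

\begin{proof}
The normal bundle of the fiber $W$ of $\mu$ is trivial, and $T\mathcal C$ is the sum of the trivial line spanned by $w$ and the pullback of $T\mathrm{Gr}=\mathrm{Hom}(S,Q)$. So $TW\oplus\mathbb C^3\cong\mathbb C\oplus(S^*\otimes Q)|_W$. For bundles with $c_1=0$ the degree $4$ part of the Chern character is $-c_2$, and the Chern character is multiplicative. As $H^4(W)$ is torsion free,
\[
c_2(TW)=3c_2(S^*)+2c_2(Q)=3c_2(S)-2c_2(S)=c_2(S).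
\]
Reducing modulo $2$, $w_4(TW)$ is the nonzero element of $H^4(W;\mathbb F_2)=\mathbb F_2$.

By Whitney's theorem, a map from $S^4$ to an $8$-manifold can be approximated by an immersion whose only self-intersections are transverse double points. Let $A:S^4\to W$ be such an immersion that is a homotopy equivalence, with normal bundle $n_A$. Push $A$ off itself along a small generic section of $n_A$. The two copies meet at the zeros of the section and in two points near each double point, so $A\cdot A\equiv w_4(n_A)[S^4]\pmod 2$. Since $w(TS^4)=1$, we have $w_4(n_A)=A^*w_4(TW)\ne0$, so $A\cdot A$ is odd. For large $r$ the map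
\[
H_4(W^r;\mathbb F_2)\to H_4(W^r,\partial W^r;\mathbb F_2)\cong\mathrm{Hom}(H_4(W^r;\mathbb F_2),\mathbb F_2)
\]
is given by the intersection form, so it is an isomorphism $\mathbb F_2\to\mathbb F_2$. The exact sequence of the pair and $H_3(W;\mathbb F_2)=0$ give $H_3(K;\mathbb F_2)=0$, hence $H^3(K;\mathbb F_2)=0$. By the Thom isomorphism $H^9(\mathcal C,\mathcal C\setminus\widehat D;\mathbb F_2)\cong H^3(\widehat D;\mathbb F_2)=H^3(K;\mathbb F_2)=0$, and $\mathcal C\setminus\widehat D\simeq E$.
\end{proof}

\section{The relation $y^2=\nu y$ in $KO^*(E)$}\label{sec:KO}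

\subsection{Recollections on $KO$-theory}
All spaces below have the homotopy type of finite complexes, except $\mathbb{HP}^\infty$, which can be replaced by a finite skeleton. Real $K$-theory $KO^*$ is a multiplicative cohomology theory in which classes of even degree commute. We use the following facts.
\begin{enumerate}
\item[(K1)] $KO^*$ is $8$-periodic, $KO^{-i}(\mathrm{pt})=\mathbb Z,\mathbb Z_2,\mathbb Z_2,0,\mathbb Z,0,0,0$ for $i=0,\dots,7$, and $\widetilde{KO}{}^j(S^n)=KO^{j-n}(\mathrm{pt})$. The group $KO^4(X)$ is the group $KSp^0(X)$ of virtual quaternionic vector bundles.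
\item[(K2)] If a complex $X$ is the union of subcomplexes $X_1,X_2$ and classes $x_i$ vanish on $X_i$, then $x_1x_2=0$, since $x_i$ lifts to $(X,X_i)$ and the product to $(X,X)$. In particular products of reduced classes on a sphere vanish.
\item[(K3)] Complexification $KO^*\to K^*$ is multiplicative. For $j=4,8$ the map $\widetilde{KO}{}^j(S^j)\to\widetilde K^j(S^j)$ is the isomorphism $KO^0(\mathrm{pt})\to K^0(\mathrm{pt})$. The Chern character maps $\widetilde K^0(S^{2m})$ isomorphically onto $H^{2m}(S^{2m};\mathbb Z)$.
\item[(K4)] For $n\geq3$, $\pi_{n+1}(S^n)=\mathbb Z_2$, and suspension is an isomorphism between these groups. Pullback by the essential map $S^9\to S^8$ is multiplication by $\eta$, $KO^0(\mathrm{pt})\to KO^{-1}(\mathrm{pt})$, which is onto. So it sends a generator $g_8$ of $\widetilde{KO}{}^8(S^8)=\mathbb Z$ to the nonzero element $g_9$ of $\widetilde{KO}{}^8(S^9)=\mathbb Z_2$.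
\item[(K5)] (Leray--Hirsch.) Let $X\to N$ be a fiber bundle over a finite complex. Classes in $KO^*(X)$ that restrict on each fiber $F$ to a basis of the free $KO^*(\mathrm{pt})$-module $KO^*(F)$ form a basis of $KO^*(X)$ over $KO^*(N)$.
\item[(K6)] The Atiyah--Hirzebruch spectral sequence $E_2^{p,q}=H^p(X;KO^q(\mathrm{pt}))\Rightarrow KO^{p+q}(X)$, with $d_j:E_j^{p,q}\to E_j^{p+j,q-j+1}$, is natural and multiplicative. It computes the filtration $F^p$ by classes that vanish on the $(p-1)$-skeleton. On $E_2^{*,0}$, $d_2$ is $Sq^2$ composed with reduction modulo $2$.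
\end{enumerate}

Let $y\in\widetilde{KO}{}^4(\mathbb{HP}^\infty)$ be the class of the tautological quaternionic line bundle minus the trivial one. Its pullbacks by $\mathrm{cl}$ to $\mathcal C$ and to subspaces are also written $y$. On $\mathbb{HP}^1=S^4$ it generates $\widetilde{KO}{}^4(S^4)=\mathbb Z$: the clutching function of the tautological bundle generates $\pi_3(Sp(1))$, and $\pi_3(Sp(1))\to\pi_3(Sp)$ is an isomorphism.

On $\mathcal C$ the cohomological square $c_2(S)^2$ vanishes because $H^8(\mathcal C)=0$. The class $y^2$ comes from the $8$-cell of $\mathbb{HP}^2$ (Lemma~\ref{lem:HP2}), and the $9$-cell of $\mathcal C$ maps to that cell by the essential map (Lemma~\ref{lem:eta}). Ordinary cohomology does not see this map; $KO$ does, by (K4). We write $\mathrm{col}$ for the map that collapses all cells of a complex but the top one.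

\begin{lemma}\label{lem:HP2}
On $\mathbb{HP}^2$, $y^2=\pm\mathrm{col}^*g_8$, where $\mathrm{col}:\mathbb{HP}^2\to\mathbb{HP}^2/\mathbb{HP}^1=S^8$.
\end{lemma}

\begin{proof}
By (K2), $y^2$ vanishes on $\mathbb{HP}^1$, so $y^2=\mathrm{col}^*(mg_8)$ for some integer $m$. Complexify and use Bott periodicity to pass to $\widetilde K^0$. By (K3), $y$ becomes a class that restricts to a generator on $S^4$, so its Chern character is $\pm x_4$ plus a term of degree $8$, where $x_4$ generates $H^4(\mathbb{HP}^2)$. Its square has Chern character $x_4^2$, a generator of $H^8(\mathbb{HP}^2)$. By (K3) again, $\mathrm{col}^*(mg_8)$ has Chern character $m$ times a generator. So $m=\pm1$.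
\end{proof}

Fix the cell structure of Lemma~\ref{lem:cone}. By cellular approximation, $\mathrm{cl}|_Y$ is homotopic to a map $\mathrm{cl}_Y:(Y,S^4)\to(\mathbb{HP}^2,\mathbb{HP}^1)$, since $\mathbb{HP}^\infty$ has cells only in dimensions $0,4,8,12,\dots$. It has degree $\pm1$ on $S^4$, because $\mathrm{cl}$ is an isomorphism on $\pi_4$.

\begin{lemma}\label{lem:eta}
The induced map $\overline{\mathrm{cl}}:S^9=Y/S^4\to\mathbb{HP}^2/\mathbb{HP}^1=S^8$ is essential. Hence $y^2=\mathrm{col}^*g_9$ on $Y$, where $\mathrm{col}:Y\to S^9$.
\end{lemma}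

\begin{proof}
The idea is to pass to the principal $S^3$-bundles, where the question becomes one about the attaching map of the $9$-cell of $V$, which is detected by $Sq^2$.

Let $P''\simeq V$ be the pullback of $V\to L$ to $Y\cup e^{13}$, and let $P_4\subset P\subset P''$ be its restrictions to $S^4\subset Y$. The bundle $P$ is the pullback by $\mathrm{cl}_Y$ of $S^{11}\to\mathbb{HP}^2$, so there is a bundle map $\widetilde{\mathrm{cl}}:(P,P_4)\to(S^{11},S^7)$. Its restriction $P_4\to S^7$ covers a homotopy equivalence $S^4\to\mathbb{HP}^1$ and is a homeomorphism on fibers, so it is a homotopy equivalence. Let $\Delta:(\mathbb D^9,S^8)\to(Y,S^4)$ be the characteristic map of the $9$-cell. The bundle $\Delta^*P$ is trivial; a trivialization gives a lift $\widetilde\Delta:(\mathbb D^9,S^8)\to(P,P_4)$ and presents $P$ as $P_4\cup(\mathbb D^9\times S^3)$. Since $S^3=\mathrm{pt}\cup e^3$, this means that $P$ is obtained from $P_4$ by attaching a $9$-cell with characteristic map $\widetilde\Delta$ and a $12$-cell. In the same way $P''$ is obtained from $P$ by attaching cells of dimensions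 $13$ and $16$. So $V$ and $P_4\cup e^9$ have the same cohomology, with Steenrod operations, in degrees at most $10$. By Borel's formula, $Sq^2x_7=\binom31x_9\ne0$ for the generators $x_7,x_9$ of $H^*(V;\mathbb F_2)$. On $S^7\vee S^9$ the operation $Sq^2:H^7\to H^9$ vanishes, since $H^7$ is pulled back from $S^7$. So $\widetilde\Delta|_{S^8}$ is essential in $P_4$, and $\vartheta=\widetilde{\mathrm{cl}}\circ\widetilde\Delta|_{S^8}$ is the nonzero element of $\pi_8(S^7)$.

Consider $i:(\mathbb D^8,S^7)\to(S^{11},S^7)$, $i(v)=(v,\sqrt{1-|v|^2})\in\mathbb H^2\times\mathbb H$. It is the identity on $S^7$. Followed by the projection to $\mathbb{HP}^2$ it is a characteristic map of the $8$-cell, so it induces a homeomorphism $\mathbb D^8/S^7\to\mathbb{HP}^2/\mathbb{HP}^1$. The boundary map $\pi_9(S^{11},S^7)\to\pi_8(S^7)$ is an isomorphism, because $\pi_9(S^{11})=\pi_8(S^{11})=0$. The classes of $\widetilde{\mathrm{cl}}\circ\widetilde\Delta$ and of $i\circ C\vartheta$, where $C\vartheta:(\mathbb D^9,S^8)\to(\mathbb D^8,S^7)$ is the cone on $\vartheta$, have the same boundary $\vartheta$,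 so they agree in $\pi_9(S^{11},S^7)$. Map both to $\pi_9(\mathbb{HP}^2/\mathbb{HP}^1)$ by $(S^{11},S^7)\to(\mathbb{HP}^2,\mathbb{HP}^1)\to(S^8,\mathrm{pt})$. The first goes to the class of $\overline{\mathrm{cl}}$, the second to the suspension of $\vartheta$, which is nonzero by (K4).

By Lemma~\ref{lem:HP2} and (K4), $y^2=\mathrm{col}^*\,\overline{\mathrm{cl}}{}^*(\pm g_8)=\mathrm{col}^*g_9$ on $Y$.
\end{proof}

\begin{proposition}\label{prop:nu}
The class $y|_{W_e}$ generates $\widetilde{KO}{}^4(W_e)=\mathbb Z$ for each $e$. The ring $KO^*(E)$ is a free $KO^*(S^5)$-module on $1,y$, and $y^2=\nu y$, where $\nu$ is the nonzero element of $\widetilde{KO}{}^4(S^5)=KO^{-1}(\mathrm{pt})=\mathbb Z_2$.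
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:cone} and~\ref{lem:W}, $S^4\simeq W_e\to\mathbb{HP}^\infty$ generates $\pi_4$, so it is homotopic to a map of degree $\pm1$ onto $\mathbb{HP}^1$. This gives the first claim. So $1,y$ restrict to a basis of $KO^*(W_e)$ over $KO^*(\mathrm{pt})$, and freeness is (K5). Write $y^2=\nu'+\nu y$ with $\nu'\in KO^8(S^5)$ and $\nu\in KO^4(S^5)$. The section $s$ is null-homotopic in $\mathcal C$ and $y$ is reduced, so $s^*y=0$; applying $s^*$ gives $\nu'=0$. On a fiber $y^2=0$ by (K2), so $\nu$ restricts to zero at a point. Thus $\nu\in\widetilde{KO}{}^4(S^5)=\mathbb Z_2$, and it remains to show that $y^2\ne0$ on $E$.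

In the Serre spectral sequence of $W\to E\to S^5$ the only possible differential goes from $H_5(S^5)$ to $H_4(W)$, and it vanishes because of the section. So $H_*(E)$ is $\mathbb Z$ in degrees $0,4,5,9$ and zero otherwise. In the minimal cell structure the $5$-cell is attached to $S^4$ by a map of degree $0$, so $E\simeq X\cup e^9$ with $X=S^4\vee S^5$. By cellular approximation $E\to\mathcal C\simeq Y\cup e^{13}$ deforms into $Y$. Let $h:E\to Y\to S^9$ be the composite with the collapse. By Lemma~\ref{lem:eta}, $y^2=h^*g_9$. The restriction $h|_X$ is null-homotopic, so $h$ is homotopic to the composite of $\mathrm{col}:E\to E/X=S^9$ with a map $S^9\to S^9$ of some degree $d$. With coefficients in $\mathbb F_2$, the maps $H^9(S^9)\to H^9(Y)\leftarrow H^9(\mathcal C)$ are isomorphisms by the cell structure, so Lemma~\ref{lem:H9} shows that $h^*\neq0$ on $H^9(S^9;\mathbb F_2)$. Hence $d$ is odd and $y^2=\mathrm{col}^*(dg_9)=\mathrm{col}^*g_9$. The kernel of $\mathrm{col}^*$ on $\widetilde{KO}{}^8(S^9)$ is the image of $\widetilde{KO}{}^7(X)=KO^3(\mathrm{pt})\oplus KO^2(\mathrm{pt})=0$.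 So $y^2\ne0$.
\end{proof}

\section{A class on $Z$ with even square}\label{sec:class}

A contraction of our loop in $\mathrm{Ham}(M)$ need not preserve $W$. So the map $\mathfrak r$ of Example~\ref{ex:rotation} takes values in $Z$, and the relation $(y|_W)^2=0$ cannot be pulled back by it. We need an extension of $y|_W$ to $Z$. On $Z$ the line bundle $\Lambda^2S$ is nontrivial, so the quaternionic structure on $S$ does not extend, and we construct the class from the spectral sequence instead. Its square is not required to vanish: the argument works modulo $2$, so an even square suffices.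

\begin{proposition}\label{prop:yZ}
$Z$ is connected, and there is $y_Z\in KO^4(Z)$ with $y_Z|_W=\pm y|_W$ and $y_Z^2\in2\,KO^8(Z)$.
\end{proposition}

\begin{proof}
Let $c_i=c_i(S^*)\in H^{2i}(\mathrm{Gr})$; $c_1$ is the hyperplane class, since $\Lambda^2S=\mathcal O(-1)$. The Lefschetz hyperplane theorem says that the inclusion of a smooth hyperplane section of complex dimension $n$ in a smooth projective variety induces isomorphisms on $\pi_i$ and $H^i$ for $i<n$. Write $Z=\mathrm{Gr}\cap\{\varpi_\xi=\varpi_{\xi'}=0\}$ and $X_1=\mathrm{Gr}\cap\{\varpi_\xi=0\}$, and apply the theorem to $Z\subset X_1\subset\mathrm{Gr}$. As $\mathrm{Gr}$ is simply connected with $H^2=\mathbb Zc_1$ and $H^3=0$, the manifold $Z$ is connected and simply connected, $H^2(Z)=\mathbb Zc_1$, and $H^3(Z)=0$. Hence $H^2(Z;\mathbb F_2)=\mathbb F_2c_1$, and $H^7(Z;\mathbb F_2)\cong H_1(Z;\mathbb F_2)=0$.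

\emph{Intersection numbers.} A nonzero linear function on $\mathbb C^5$ defines a section of $S^*$ that vanishes transversally along $\mathrm{Gr}(2,4)$, a quadric in $\mathbb P^5$. Two independent ones vanish together along $\mathrm{Gr}(2,3)=\mathbb P(\Lambda^2\mathbb C^3)$, a linear plane. So $\int_{\mathrm{Gr}}c_1^4c_2=2$ and $\int_{\mathrm{Gr}}c_1^2c_2^2=1$. The degree $8$ part of $c(Q)=(1-c_1+c_2)^{-1}$ is $c_1^4-3c_1^2c_2+c_2^2$, which vanishes since $Q$ has rank $3$. Multiplying by $c_1^2$ gives $\int_{\mathrm{Gr}}c_1^6=6-1=5$. As $Z$ is Poincar\'e dual to $c_1^2$,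
\[
c_1^4[Z]=5,\qquad c_1^2c_2[Z]=2,\qquad c_2^2[Z]=1 .
\]

\emph{The leading term.} On $W$ we have $c_1=0$, so each class $mc_1^2-c_2$ restricts to the generator $-c_2(S)$ of $H^4(W)$. Its square on $Z$ is $5m^2-4m+1$, which is even exactly when $m$ is odd; in particular $c_2$ itself does not work. Take $a=c_1^2-c_2$, with $a^2[Z]=2$. Modulo $2$, the Cartan formula gives $Sq^2(c_1^2)=2c_1^3=0$, and writing $c_2=x_1x_2$, $c_1=x_1+x_2$ by the splitting principle gives $Sq^2c_2=x_1^2x_2+x_1x_2^2=c_1c_2$. So $Sq^2a=c_1c_2$. Its product with the generator $c_1$ of $H^2(Z;\mathbb F_2)$ is $2\equiv0$, so $Sq^2a=0$ by Poincar\'e duality.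

\emph{Lifting to $KO$.} View $a$ in $E_2^{4,0}$ of the spectral sequence (K6). Then $d_2a=Sq^2a=0$. The targets of $d_3$ and $d_4$ are subquotients of $H^7(Z;KO^{-2}(\mathrm{pt}))=H^7(Z;\mathbb F_2)=0$ and $H^8(Z;KO^{-3}(\mathrm{pt}))=0$, and later targets vanish because $\dim Z=8$. So $a$ is represented by some $y_Z\in F^4KO^4(Z)$. For $S^4$ we have $F^4KO^4(S^4)=\widetilde{KO}{}^4(S^4)=E_\infty^{4,0}=H^4(S^4)$. By naturality for $S^4\simeq W\to Z$, the class $y_Z|_W$ is a generator, and so is $y|_W$ by Proposition~\ref{prop:nu}. By multiplicativity, $y_Z^2$ lies in $F^8KO^8(Z)=E_\infty^{8,0}$, a quotient of $H^8(Z)=\mathbb Z$, and is the image of $a^2$, twice a generator. So $y_Z^2$ is twice a class in $KO^8(Z)$.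
\end{proof}

\section{A compactly supported symplectic clutching function}\label{sec:clutch}

Write $S^5=\mathbb D^5_-\cup\mathbb D^5_+$ as a union of closed hemispheres whose common boundary $S^4$ contains $e_0$. We want symplectic trivializations of $R$ over $\mathbb D^5_\pm$ that agree near $D$. Moser's method on the closed manifold $Z$ gives symplectic trivializations but no control near $D$. So we first identify neighborhoods of $D$ in all $Z_e$ by one family defined over the whole of $S^5$, and then run Moser's method relative to that neighborhood.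

\begin{lemma}\label{lem:nbhd}
There are an open neighborhood $U_D$ of $D$ in $Z$ and a smooth family of open symplectic embeddings $j_e:U_D\to Z_e$, $e\in S^5$, with $j_e|_D=\mathrm{id}$ and $j_{e_0}$ the inclusion.
\end{lemma}

\begin{proof}
Let $N_e\subset TZ_e|_D$ be the orthogonal complement of $TD$. It is a complex line bundle, and it is also the symplectic complement because $TD$ is a complex subbundle. Recall that $T_{[w]}\mathrm{Gr}=\mathrm{Hom}(\mathbb Cw,T_w\mathcal C/\mathbb Cw)$. At $[w]\in D$ the map $\mu$ kills $w$, so it induces a map $T_{[w]}\mathrm{Gr}\to\mathrm{Hom}(\mathbb Cw,\mathbb C^3)$. By Lemma~\ref{lem:submersion} it is onto; its kernel is $T_{[w]}D$, and $T_{[w]}Z_e$ is the preimage of $\mathrm{Hom}(\mathbb Cw,\mathbb Ce)$. So $N_e\cong\mathrm{Hom}(\mathcal O(-1),\mathbb Ce)|_D$, and the vector $e$ identifies the right side with $\mathcal O(1)|_D$. This yields complex isomorphisms $N_{e_0}\to N_e$, smooth in $e\in S^5$ and equal to $\mathrm{id}$ at $e_0$. Dividing each by its pointwise norm gives unitary, hence symplectic, isomorphisms $I_e$.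

Let $\exp_e$ be the normal exponential map of $D\subset Z_e$ and put $j^0_e=\exp_e\circ I_e\circ\exp_{e_0}^{-1}$ near $D$. Then $j^0_{e_0}=\mathrm{id}$ and $j^0_e|_D=\mathrm{id}$. Along $D$ the derivative of $j^0_e$ is $\mathrm{id}\oplus I_e:TD\oplus N_{e_0}\to TD\oplus N_e$. It is symplectic, because both splittings are $\omega$-orthogonal and $\omega|_D$ does not depend on $e$. So the closed form $\omega'_e-\omega$, where $\omega_e'=(j^0_e)^*\omega$, vanishes at the points of $D$. On a tubular neighborhood let $m_\tau$ be multiplication by $\tau$ in the fibers and $\mathcal V$ the radial vector field, and put $\sigma_e=\int_0^1\tau^{-1}m_\tau^*\iota_{\mathcal V}(\omega'_e-\omega)\,d\tau$. Then $d\sigma_e=(\omega_e'-\omega)-m_0^*(\omega'_e-\omega)=\omega'_e-\omega$; the form $\sigma_e$ is smooth in $e$, vanishes at the points of $D$, and $\sigma_{e_0}=0$. By compactness of $S^5\times[0,1]\times D$, the forms $\omega_{e}^\tau=\omega+\tau(\omega'_e-\omega)$ are nondegenerate on a fixed neighborhood of $D$. The vector fields $X_e^\tau$ with $\iota_{X_e^\tau}\omega_e^\tau=-\sigma_e$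 vanish on $D$, so their flows $\rho_e^\tau$, $0\le\tau\le1$, fix $D$ and are defined on a smaller fixed neighborhood. From $\partial_\tau(\rho_e^\tau)^*\omega_e^\tau=(\rho_e^\tau)^*(-d\sigma_e+\omega'_e-\omega)=0$ we get $(\rho_e^1)^*\omega'_e=\omega$. Put $j_e=j^0_e\rho_e^1$. The map $(e,x)\mapsto(e,j_e(x))$ to $R$ is a local diffeomorphism along the compact set $S^5\times D$ and is the identity there, so it is an open embedding on $S^5\times U_D$ for a small enough $U_D$.
\end{proof}

For $r\ge r_0$ let $\mathcal G_r$ be the topological group of symplectomorphisms of $Z$ that are the identity on $Z\setminus W^r$. Its elements preserve $W$.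

\begin{proposition}\label{prop:clutch}
There are $r>r_0$ and symplectomorphisms $T_\pm(e):Z\to Z_e$, smooth in $e\in\mathbb D^5_\pm$, with $T_\pm(e_0)=\mathrm{id}$, $T_\pm(e)(W)=W_e$, and $T_\pm(e)=j_e$ on $Z\setminus W^r$. Consequently
\[
\gamma(e)=T_+(e)^{-1}T_-(e),\qquad e\in S^4,
\]
is a smooth family in $\mathcal G_r$ with $\gamma(e_0)=\mathrm{id}$, and $R$, respectively $E$, is obtained from $\mathbb D^5_\pm\times Z$, respectively $\mathbb D^5_\pm\times W$, by the gluing $(e,z)_-\sim(e,\gamma(e)z)_+$.
\end{proposition}

\begin{proof}
Fix a sign and omit it. Identify the hemisphere with a closed ball in $\mathbb R^5$ by stereographic projection from the opposite pole, and let $e(t)=e_0+t(e-e_0)$, $0\le t\le1$.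

\emph{Smooth trivialization.} Let $U_1\supset D$ be open with $\overline{U_1}\subset U_D$. Choose a connection on $R$ for which, on the image of $S^5\times U_1$, the curves $e\mapsto(e,j_e(x))$ are horizontal. Parallel transport along $e(t)$ gives diffeomorphisms $T^0(e):Z\to Z_e$, smooth in $e$, with $T^0(e_0)=\mathrm{id}$ and $T^0(e)=j_e$ on $U_1$. Hence $T^0(e)(D)=D$ and $T^0(e)(W)=W_e$. The compact set $Z\setminus U_1$ lies in $W$, so we can choose $r>r'\ge r_0$ with $Z\setminus\mathrm{int}\,W^{r'}\subset U_1$; these choices serve both signs.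

\emph{A compactly supported primitive.} The symplectic forms $\omega_e=T^0(e)^*\omega$ on $Z$ equal $\omega$ on $U_1$, and on $W$ they are exact: $\omega_e=d(T^0(e)^*\lambda_e)$. Put $\dot\lambda_{t,e}=\partial_t\bigl(T^0(e(t))^*\lambda_{e(t)}\bigr)$. Then $d\dot\lambda_{t,e}=\partial_t\omega_{e(t)}$, so $\dot\lambda_{t,e}$ is closed, though in general not zero, on $W'=W\setminus\mathrm{int}\,W^{r'}\cong K\times[r',\infty)$. Here we use Lemma~\ref{lem:W}: $W'$ is connected and $H^1(W';\mathbb R)=0$. So integration along paths from a fixed point of $W'$ gives functions $\ell_{t,e}$ on $W'$, smooth in all variables, with $d\ell_{t,e}=\dot\lambda_{t,e}$. Let $\chi$ be a smooth function on $W$ that is $1$ near $W\setminus\mathrm{int}\,W^r$ and $0$ near $W^{r'}$, and put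
\[
\sigma_{t,e}=\dot\lambda_{t,e}-d(\chi\,\ell_{t,e}).
\]
This form is supported in a fixed compact subset of $\mathrm{int}\,W^r$. Extended by zero to $Z$, it satisfies $d\sigma_{t,e}=\partial_t\omega_{e(t)}$, and $\sigma_{t,e_0}=0$. If $\dot\lambda_{t,e}$ were not exact on $W'$, no such correction would make it vanish near $D$.

\emph{Moser's argument.} Let $\rho_{t,e}$ be the isotopy of $Z$ generated by the vector fields $Y_{t,e}$ with $\iota_{Y_{t,e}}\omega_{e(t)}=-\sigma_{t,e}$. Then $\partial_t(\rho_{t,e}^*\omega_{e(t)})=\rho_{t,e}^*(-d\sigma_{t,e}+\partial_t\omega_{e(t)})=0$, so $\rho_{1,e}^*\omega_e=\omega$. The map $\rho_{1,e}$ is the identity on $Z\setminus W^r\subset U_1$, and $\rho_{1,e_0}=\mathrm{id}$. So $T(e)=T^0(e)\rho_{1,e}$ has all the stated properties.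

For $e\in S^4$ both $T_+(e)$ and $T_-(e)$ equal $j_e$ on $Z\setminus W^r$, so $\gamma(e)\in\mathcal G_r$. The points $T_-(e)z$ and $T_+(e)z'$ of $Z_e$ coincide exactly when $z'=\gamma(e)z$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The manifold $Z$ is smooth projective of complex dimension $4$ (Section~\ref{sec:varieties}) and connected (Proposition~\ref{prop:yZ}). Fix $r$ and $\gamma$ as in Proposition~\ref{prop:clutch} and write $\mathcal G=\mathcal G_r$.

\subsection{The loops and their pseudonorm}
View the ball $\{|p|<\frac12\}\subset\mathbb R^3$ as an open subset of $T^3_p$. Let $\kappa:S^1\times T^3\to S^4$ be a smooth map of degree $1$ that equals $e_0$ outside a compact subset of $(S^1\setminus\{0\})\times\{|p|<\frac14\}$; for instance, $\kappa$ maps a small open ball diffeomorphically onto $S^4\setminus\{e_0\}$ and its complement to $e_0$. Put $\gamma_{t,p}=\gamma(\kappa(t,p))\in\mathcal G$. Apply Lemma~\ref{lem:suspension} with $m=3$ and $C=W^r$ to this family, extended by the identity to $p\in\mathbb R^3$. Its hypotheses hold: $W\simeq S^4$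 is simply connected, and $W\setminus W^r\cong K\times(r,\infty)$ is nonempty and connected. We obtain a loop $\{\varphi_t\}$ on $U=W\times\{|p|<\frac12\}\times T^3_\theta$, which is an open subset of $Z\times T^6$; extend it by the identity. By Lemma~\ref{lem:liouville} and the last paragraph of Section~\ref{sec:shrink}, the Liouville field of $U$ is backward complete.

On $M=Z^k\times T^6\times B$ let $\varphi^{(i)}_t$ act as $\varphi_t$ on the product of the $i$-th factor $Z$ with $T^6$ and trivially on the other factors, and let $\Phi_i\in\pi_1(\mathrm{Ham}(M))$ be its class. Lemma~\ref{lem:scaling}, with $M'=Z\times T^6$ and $B'$ the product of the remaining factors, gives $\|\Phi_i\|=0$. By \eqref{eq:triangle}, $\|\prod_i\Phi_i^{n_i}\|=0$ for all $n_i$.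

\subsection{A bundle over $S^2\times T^3$ that maps to its fiber}
Suppose that $\prod_j\Phi_j^{n_j}=1$. Fix $i$ and put $n=n_i$; we show that $n$ is even. The product is represented by the loop $\prod_j(\varphi_t^{(j)})^{n_j}$, so there is a continuous map $\Upsilon:\mathbb D^2\times M\to M$ that restricts to this loop on $\partial\mathbb D^2=S^1$. Let $z_i$ be the coordinate in the $i$-th factor $Z$. Each $\varphi^{(j)}_t$ preserves $p$. For $j\ne i$ it preserves $z_i$, and $\varphi^{(i)}_t$ replaces $z_i$ by $\gamma_{t,p}(z_i)$, which does not depend on $\theta$ or on the other coordinates. Fix all coordinates other than $(z_i,p)$ and project $\Upsilon$ to the $i$-th factor. The result is a continuous map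
\[
\Theta:\mathbb D^2\times T^3\times Z\to Z,\qquad\Theta(t,p,z)=\gamma_{t,p}^n(z)\quad\text{for }t\in S^1 .
\]
Let $N=S^2\times T^3$ with $S^2=\mathbb D^2_-\cup\mathbb D^2_+$. Glue a bundle $\mathcal R\to N$ from $\mathbb D^2_\pm\times T^3\times Z$ by $(t,p,z)_-\sim(t,p,\gamma^n_{t,p}(z))_+$, and let $\mathcal E\subset\mathcal R$ be the subbundle with fiber $W$. As in Example~\ref{ex:rotation},
\[
\mathfrak r((u,p,z)_-)=\Theta(u,p,z),\qquad\mathfrak r((u,p,z)_+)=z
\]
defines a continuous map $\mathfrak r:\mathcal R\to Z$.

\subsection{Comparison with $E$}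
To use Proposition~\ref{prop:nu} we realize $\mathcal E$ as a pullback of $E$.

\begin{lemma}\label{lem:pullback}
There are a map $q:N\to S^5$ of degree $\pm n$ and a class $\tilde y\in KO^4(\mathcal E)$ such that $KO^*(\mathcal E)$ is free over $KO^*(N)$ on $1,\tilde y$, and $\tilde y^2=q^*(\nu)\,\tilde y$. For $x\in\mathbb D^2_+\times T^3$, if the fiber $\mathcal E_x$ is identified with $W$ by the $+$ chart, then $\tilde y|_{\mathcal E_x}=y|_W$.
\end{lemma}

\begin{proof}
Let $\delta_n:(S^4,e_0)\to(S^4,e_0)$ have degree $n$, so that $[\gamma\circ\delta_n]=n[\gamma]$ in $\pi_4(\mathcal G,\mathrm{id})$. In a topological group the sum in $\pi_4$ is also given by the pointwise product, so $e\mapsto\gamma(e)^n$ is homotopic to $\gamma\circ\delta_n$. Composing with $\kappa$ gives a homotopy $G_\tau:S^1\times T^3\to\mathcal G$ from $G_0(t,p)=\gamma_{t,p}^n$ to $G_1=\gamma\circ\delta_n\circ\kappa$.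

Since the hemispheres are balls, $\delta_n\kappa:S^1\times T^3\to S^4$ extends to a map $q:N\to S^5$ with $q(\mathbb D^2_\pm\times T^3)\subset\mathbb D^5_\pm$. The map $q$ intertwines the composites
\begin{gather*}
H_5(N)\to H_5(N,\mathbb D^2_-\times T^3)\cong H_5(\mathbb D^2_+\times T^3,S^1\times T^3)\xrightarrow{\ \partial\ }H_4(S^1\times T^3),\\
H_5(S^5)\to H_5(S^5,\mathbb D^5_-)\cong H_5(\mathbb D^5_+,S^4)\xrightarrow{\ \partial\ }H_4(S^4),
\end{gather*}
and both send fundamental classes to fundamental classes up to sign. So $\deg q=\pm\deg(\delta_n\kappa)=\pm n$.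

By Proposition~\ref{prop:clutch}, $q^*E$ is glued from $\mathbb D^2_\pm\times T^3\times W$ by $(t,p,z)_-\sim(t,p,G_1(t,p)z)_+$. Write points of $\mathbb D^2_-$ as $u=|u|e^{2\pi it}$ and define $h:\mathbb D^2_-\times T^3\to\mathcal G$ by $h(u,p)=G_1(t,p)^{-1}G_{2-2|u|}(t,p)$ for $|u|\ge\frac12$ and $h=\mathrm{id}$ for $|u|\le\frac12$. It is continuous and equals $G_1^{-1}G_0$ on the boundary. The formulas $(u,p,z)_-\mapsto(u,p,h(u,p)z)_-$ and $(u,p,z)_+\mapsto(u,p,z)_+$ respect the gluings, because $G_1\cdot G_1^{-1}G_0z=G_0z$, and define an isomorphism $\mathcal E\cong q^*E$. Let $\tilde y$ be the pullback of $y$ under $\mathcal E\cong q^*E\to E$. Each fiber of $\mathcal E$ maps homeomorphically to a fiber of $E$, so (K5) and Proposition~\ref{prop:nu} give freeness and the relation. For $x\in\mathbb D^2_+\times T^3$ the map $\mathcal E_x\to E$ is $T_+(q(x)):W\to W_{q(x)}\subset E$. Moving $q(x)$ to $e_0$ inside $\mathbb D^5_+$ deforms it to the inclusion $W\subset E$.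
\end{proof}

\subsection{The parity of $n$}
Let $\zeta=(\mathfrak r|_{\mathcal E})^*y_Z$ and write $\zeta=\alpha+\beta\tilde y$ with $\alpha\in KO^4(N)$, $\beta\in KO^0(N)$. On a fiber over $\mathbb D^2_+\times T^3$ the map $\mathfrak r$ is the inclusion $W\subset Z$, so $\zeta$ restricts to $\pm y|_W$ by Proposition~\ref{prop:yZ}. Hence $\beta|_{\mathrm{pt}}=\pm1\in KO^0(\mathrm{pt})=\mathbb Z$. By Lemma~\ref{lem:pullback},
\[
\zeta^2=\alpha^2+\bigl(2\alpha\beta+\beta^2q^*\nu\bigr)\tilde y .
\]
By Proposition~\ref{prop:yZ}, $\zeta^2$ is twice a class $\alpha'+\beta'\tilde y$ with $\beta'\in KO^4(N)$. Comparing coefficients of $\tilde y$ gives $\beta^2q^*\nu\in2\,KO^4(N)$.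

Unlike in Example~\ref{ex:rotation}, $\beta$ need not be an integer, so we check that the factor $\beta^2$ is harmless. Write $\beta^2=1+\tilde\beta$ with $\tilde\beta$ vanishing at a point. Let $N_1\subset N$ be a closed $5$-disk inside the top cell and $N_2=N\setminus\mathrm{int}\,N_1$. Then $\tilde\beta$ vanishes on the contractible set $N_1$. The space $N_2$ deforms onto the $4$-skeleton of $N$, so $q|_{N_2}$ is null-homotopic, and the reduced class $\nu$ pulls back to zero on $N_2$. By (K2), $\tilde\beta\,q^*\nu=0$. Hence $q^*\nu\in2\,KO^4(N)$. Since $q^*\nu$ is reduced and $KO^4(N)=\widetilde{KO}{}^4(N)\oplus KO^4(\mathrm{pt})$, we get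
\[
q^*\nu\in2\,\widetilde{KO}{}^4(N).
\]

It remains to see that this forces $n\nu=0$. For a general closed $5$-manifold the class coming from the top cell could a priori be zero or divisible by $2$; here we use that $N$ is a product of spheres. By the splitting $\Sigma(X\times X')\simeq\Sigma X\vee\Sigma X'\vee\Sigma(X\wedge X')$, the suspension $\Sigma N$ is homotopy equivalent to a wedge of spheres, exactly one of which has dimension $6$. Its inclusion $S^6\to\Sigma N$ is an isomorphism on $H_6$ and induces a homomorphism
\[
\Xi:\widetilde{KO}{}^4(N)\cong\widetilde{KO}{}^5(\Sigma N)\to\widetilde{KO}{}^5(S^6)=\mathbb Z_2 .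
\]
The composite $S^6\to\Sigma N\xrightarrow{\Sigma q}S^6$ has degree $\pm n$, so $\Xi(q^*\nu)=n\nu$ under the suspension isomorphism $\widetilde{KO}{}^5(S^6)\cong\widetilde{KO}{}^4(S^5)$. A homomorphism to $\mathbb Z_2$ vanishes on $2\,\widetilde{KO}{}^4(N)$, so $n\nu=0$. As $\nu\ne0$, the integer $n$ is even. This proves Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}
The symplectic form is used only to construct the loops and to bound their lengths. The parity argument uses nothing about $\Upsilon$ but its continuity, so if some $n_i$ is odd, the loop $\prod_j(\varphi_t^{(j)})^{n_j}$ is not contractible even through continuous maps $M\to M$.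
\end{remark}

\begin{thebibliography}{1}
\bibitem{McDuff} Dusa McDuff, \emph{Monodromy in Hamiltonian Floer theory}, arXiv:0801.1328 (2008).
\end{thebibliography}
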